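# Large coefficients of cyclotomic polynomials with $k$ prime factors

## A coefficient $-2$, computed by hand

For a positive integer $n$ the $n$-th cyclotomic polynomial is
$$\Phi_n(x)=\prod_{1\le j\le n,\ (j,n)=1}(x-\zeta_n^j)=\sum_{0\le m\le\varphi(n)}a_n(m)x^m,\qquad \zeta_n=e^{2\pi i/n}.$$
Grouping the roots of $x^n-1$ by their exact order gives $x^n-1=\prod_{d\mid n}\Phi_d(x)$, and Möbius inversion turns this into $\Phi_n(x)=\prod_{d\mid n}(x^d-1)^{\mu_{\text{Möb}}(n/d)}$. This formula makes low-order coefficients easy to find.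

Take $n=15$. The degree is $8$, so we may work modulo $x^9$:
$$\Phi_{15}(x)=\frac{(1-x)(1-x^{15})}{(1-x^3)(1-x^5)}\equiv(1-x)(1+x^3+x^5+x^6+x^8)\equiv 1-x+x^3-x^4+x^5-x^7+x^8 .$$
All coefficients are $0$ or $\pm1$. Now take $n=105=3\cdot5\cdot7$ and work modulo $x^8$. The divisors $15,21,35,105$ do not matter, and
$$\Phi_{105}(x)\equiv\frac{(1-x^3)(1-x^5)(1-x^7)}{1-x}\equiv(1+x+x^2)(1-x^5-x^7)\equiv1+x+x^2-x^5-x^6-2x^7 .$$
So $a_{105}(7)=-2$. With three primes a coefficient larger than $1$ in absolute value has appeared. How large can coefficients get when the number of primes is fixed?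

**Definition (height, order).** The height of $\Phi_n$ is $A_n=\max_m|a_n(m)|$. The order of $\Phi_n$ is the number $\omega(n)$ of distinct primes dividing $n$.

We have just seen $A_{15}=1$ and $A_{105}\ge2$. As is standard, we restrict to $n$ odd and squarefree, since $A_n=A_{\ker(n)}=A_{2n}$, where $\ker(n)$ is the product of the distinct primes dividing $n$: a repeated prime only replaces $x$ by a power of $x$, and an extra factor $2$ only replaces $x$ by $-x$ (up to sign). So "order $k$" means $n=p_1\cdots p_k$ with $k$ distinct odd primes.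

Put
$$E=E_k=\frac{2^{k-1}}k-1 .$$

**Conjecture (Bateman, Pomerance, Vaughan).** For every $k$ there is a constant $\epsilon_k'>0$ such that $A_n\ge\epsilon_k'\,n^{2^{k-1}/k-1}$ for infinitely many cyclotomic polynomials $\Phi_n$ of order $k$.

The problem, taken from Bartlomiej Bzdega, "On the height of cyclotomic polynomials", arXiv:1012.3897 (2010), is to prove or disprove this. For $k=1$ and $k=2$ the exponent is $0$, and the claim is trivial because the leading coefficient is $1$. The first real cases are $E_3=\frac13$, $E_4=1$, $E_5=\frac{11}5$. The conjecture is true, and we shall also study the best constant. Let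
$$L_k=\limsup_{n\to\infty,\ n\text{ odd squarefree},\ \omega(n)=k}\frac{A_n}{n^{E_k}} .$$
Every $\epsilon_k'<L_k$ is admissible in the conjecture and no $\epsilon_k'>L_k$ is. So the conjecture says $L_k>0$, and $L_k$ is the optimal constant.

**Theorem 1.** $L_k>0$ for every $k\ge1$. That is, for some $\epsilon_k'>0$, $A_n\ge\epsilon_k'n^{2^{k-1}/k-1}$ for infinitely many $n$ that are products of $k$ distinct odd primes.

## Values on the unit circle, and a cancellation

**Notation.** Write $e(x)=e^{2\pi ix}$, and let $\|x\|$ be the distance from the real number $x$ to $\mathbb Z$. Let $[k]=\{1,\dots,k\}$. For $I\subseteq[k]$ put $d_I=\prod_{i\in I}p_i$, with $d_\emptyset=1$. Let $\mathcal P$ (resp. $\mathcal N$) be the set of $I\subseteq[k]$ with $k-|I|$ even (resp. odd); each has $2^{k-1}$ elements. The product formula now reads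
$$\Phi_n(x)=\prod_{I\in\mathcal P}(x^{d_I}-1)\prod_{I\in\mathcal N}(x^{d_I}-1)^{-1}\tag{1}$$
at every $x$ where no factor vanishes. For $k=3$, the family $\mathcal N$ consists of $\emptyset$ and the three pairs, and $\mathcal P$ of the three singletons and $[3]$.

If $|z|=1$, then $|\Phi_n(z)|\le(\varphi(n)+1)A_n\le nA_n$ for $n>1$. So a large value on the unit circle forces a large coefficient:
$$A_n\ge\frac{|\Phi_n(z)|}{n}\qquad(|z|=1).\tag{2}$$
This explains the exponent. Suppose all $p_i$ are about $N$, and suppose we find $z$ for which all $2^{k-1}$ denominators in (1) have size about $1/N$ while all numerators have size about $1$. Then $|\Phi_n(z)|$ is about $N^{2^{k-1}}\approx n^{2^{k-1}/k}$, and dividing by $n$ gives $n^{E_k}$.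

How do we make $z^{d}-1$ small for many $d$ at once? The sensible first try is primes in a short cluster, $p_i=N+h_i$ with the $h_i$ fixed, and $z=e(1/N)$. Write $h_I=\prod_{i\in I}h_i$. Then $d_I\equiv h_I\pmod N$, so $|z^{d_I}-1|=2|\sin(\pi h_I/N)|\sim2\pi|h_I|/N$ as $N\to\infty$, if the $h_i$ are nonzero. The denominators are small, as desired. But so are the numerators, and by exactly as much: for $k\ge2$ each $i$ lies in $2^{k-2}$ sets of $\mathcal P$ and in $2^{k-2}$ sets of $\mathcal N$, so
$$|\Phi_n(e(1/N))|\to\frac{\prod_{I\in\mathcal P}|h_I|}{\prod_{I\in\mathcal N}|h_I|}=1 .$$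
All powers of $N$ cancel. The residue of $d_I$ modulo $N$ does not see the parity of $|I|$, and that parity is all that separates $\mathcal P$ from $\mathcal N$.

A concrete case: $N=10$, primes $11,13,17$, $n=2431$. For $I\in\mathcal N$ the numbers $d_I=1,143,187,221$ are $1,3,7,1$ modulo $10$. For $I\in\mathcal P$ the numbers $11,13,17,2431$ are $1,3,7,1$ modulo $10$. So $|\Phi_{2431}(e(1/10))|=1$ exactly.

Now look modulo $20$ instead. The first list becomes $1,3,7,1$ and the second becomes $11,13,17,11$: the second list has been shifted by $10$. With $z=e(1/20)$ the shift by $10$ multiplies $z^{d_I}$ by $-1$ and turns a sine into a cosine. Hence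
$$|\Phi_{2431}(e(1/20))|=\cot^2\tfrac{\pi}{20}\,\cot\tfrac{3\pi}{20}\,\cot\tfrac{7\pi}{20}=\cot^2\tfrac{\pi}{20}\approx39.9,$$
the last two cotangents having product $1$ because $\frac{3\pi}{20}+\frac{7\pi}{20}=\frac\pi2$. For so small an $n$ inequality (2) still gives nothing useful, but the numerators are no longer small when $N$ is large. Working modulo $2N$ instead of $N$ lets the exponent see the parity of $|I|$.

## Clusters of primes and residues modulo $2N$

We prove a slightly more general statement, with primes near multiples $m_iN$; the extra freedom will be used for the constant.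

**Proposition A.** Let $k\ge2$ and fix odd integers $m_i\ge1$ and odd integers $h_i$ ($1\le i\le k$). Let $N\to\infty$ through even integers for which the $p_i=m_iN+h_i$ are distinct odd primes, and let $n=p_1\cdots p_k$ (the $p_i$ need not be in increasing order). Then
$$\liminf\frac{A_n}{n^{E_k}}\ge\left(\frac{2}{\pi\,(\prod m_i)^{1/k}\prod|h_i|^{1/2}}\right)^{2^{k-1}} .$$

**Step 1: residues of $d_I$ modulo $2N$.** This step makes the parity of $|I|$ visible. Expand
$$d_I=\prod_{i\in I}(m_iN+h_i)=h_I+N\sum_{i\in I}m_ih_{I\setminus\{i\}}+N^2(\cdots).$$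
Since $N$ is even, $N^2\equiv0\pmod{2N}$. The sum multiplying $N$ consists of $|I|$ odd integers, so it has the parity of $|I|$. Therefore
$$d_I\equiv h_I+|I|N\pmod{2N}.$$

**Step 2: the evaluation point.** This step makes the denominators small and keeps the numerators away from $0$. Let $z=(-1)^{k-1}e(1/(2N))$. Since $d_I$ is odd,
$$z^{d_I}=(-1)^{k-1}(-1)^{|I|}e\bigl(h_I/(2N)\bigr).$$
If $I\in\mathcal N$, then $k-1+|I|$ is even and $|1-z^{d_I}|=2|\sin(\pi h_I/2N)|$. If $I\in\mathcal P$, the sign is $-1$ and $|1-z^{d_I}|=2|\cos(\pi h_I/2N)|$. (Without the sign $(-1)^{k-1}$ the roles would be exchanged for even $k$, and the value would be tiny.) All $h_I$ are odd, hence nonzero, and they are fixed, so no factor vanishes once $N$ is large.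

**Step 3: the size of the value.** This step turns the evaluation into the stated bound. By (1), as $N\to\infty$,
$$|\Phi_n(z)|=\frac{\prod_{I\in\mathcal P}2|\cos(\pi h_I/2N)|}{\prod_{I\in\mathcal N}2|\sin(\pi h_I/2N)|}\sim2^{2^{k-1}}\prod_{I\in\mathcal N}\frac N{\pi|h_I|}=\Bigl(\frac{2N}\pi\Bigr)^{2^{k-1}}\prod_i|h_i|^{-2^{k-2}},$$
because each $i$ lies in exactly $2^{k-2}$ sets of $\mathcal N$ when $k\ge2$. By (2), $A_n/n^{E_k}\ge|\Phi_n(z)|/n^{2^{k-1}/k}$, and $n^{1/k}\sim N(\prod m_i)^{1/k}$. Dividing gives the claim. $\square$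

To use this with $m_i=1$ we need infinitely many prime clusters with one fixed shape $(h_i)$. It would be too much to ask for a shape chosen in advance; bounded gaps suffice, since then only finitely many shapes compete. The input is Maynard's theorem (*Small gaps between primes*, Ann. of Math. 181 (2015), Theorem 1.1): with $q^{(r)}$ the $r$-th prime,
$$\liminf_{r\to\infty}\bigl(q^{(r+m)}-q^{(r)}\bigr)\ll m^3e^{4m}\qquad\text{for every }m\ge1.$$

**Proof of Theorem 1.** If $k=1$, then $\Phi_p=1+x+\dots+x^{p-1}$, $A_p=1$ and $E_1=0$. Let $k\ge2$ and apply Maynard's theorem with $m=k-1$. There is $H$ such that, with $q_1$ arbitrarily large, there are $k$ primes $q_1<\dots<q_k$ with $q_k-q_1\le H$. Put $N=q_1-1$, which is even, and $h_i=q_i-N$. The $h_i$ are odd integers with $h_1=1$ and $1\le h_i\le H+1$. There are finitely many such tuples, so one tuple $(h_i)$ occurs for infinitely many $N$. Apply Proposition A along these $N$ with all $m_i=1$. $\square$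

## The optimal constant: statement and lower bounds

How small is $L_k$, and must large heights come from comparable primes? From here on $p_1<\dots<p_k$. Put
$$M_n=\prod_{i=1}^{k-2}p_i^{2^{k-1-i}-1},\qquad C_k=2^{2^{k-2}} .$$
For example $M_n=1$ for $k=2$, $M_n=p_1$ for $k=3$, and $M_n=p_1^3p_2$ for $k=4$.

Dickson's prime $k$-tuples conjecture says: if $a_iv+b_i$ ($1\le i\le k$) are integer linear forms with $a_i\ge1$ and no prime divides $\prod_i(a_iv+b_i)$ for every integer $v$ (such a family is called admissible), then for infinitely many positive integers $v$ all $a_iv+b_i$ are prime. For instance, $v,v+2$ is admissible, whereas $v,v+1$ is not, because $2$ always divides $v(v+1)$.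

**Theorem 2.**

* (a) For $k\ge2$: $\log(1/L_k)\le2^{k-1}\bigl(2k^2+O(k\log(k+1))\bigr)$.
* (b) Let $k\ge3$. Then $A_n\le C_kM_n$; and if $A_n\ge\epsilon n^E$ (with $\epsilon>0$), then $p_k\le(C_k/\epsilon)^{1/E}p_1$.
* (c) There is an absolute constant $C$ such that for all $k\ge3$, $\log(1/L_k)\ge2^{k-1}(\log k-\log\log k-C)$.
* (d) If Dickson's conjecture holds, then for $k\ge3$
$$\Bigl(\frac2{\pi k}\Bigr)^{2^{k-1}}\le L_k\le\Bigl(\frac{e^C\log k}k\Bigr)^{2^{k-1}},$$
so $\log(1/L_k)\sim2^{k-1}\log k$ as $k\to\infty$.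

Part (b) is a converse to the construction: a height of order $n^E$ forces all primes to lie within a bounded factor of each other. Bateman, Pomerance and Vaughan proved $A_n\le M_n$; we need only the weaker bound in (b), and prove it below.

**Proof of (a).** In the proof of Theorem 1 we may take for $H$ the value of the liminf, an integer attained infinitely often, so $H\ll k^3e^{4k}$. Then $h_1=1$ and $\log h_i\le4k+O(\log(k+1))$ for the other $k-1$ indices. Proposition A with $m_i=1$ gives
$$\log\frac1{L_k}\le2^{k-1}\log\Bigl(\frac\pi2\prod_ih_i^{1/2}\Bigr)\le2^{k-1}\Bigl(\frac{k-1}2\bigl(4k+O(\log(k+1))\bigr)+O(1)\Bigr),$$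
which is at most $2^{k-1}(2k^2+O(k\log(k+1)))$. $\square$

**Proof of the lower bound in (d).** Now we may choose the shape, and it is better to spread the $m_i$ and keep all $h_i=1$. Take $m_i=2i-1$, $h_i=1$, $N=2v$. The forms $2(2i-1)v+1$ all equal $1$ at $v=0$, so no prime divides their product for every $v$. By Dickson's conjecture they are simultaneously prime for infinitely many $v\ge1$, and then they are distinct odd primes. The numbers $1,3,\dots,2k-1$ have arithmetic mean $k$, so $(\prod m_i)^{1/k}\le k$ by the arithmetic–geometric mean inequality. Proposition A gives $L_k\ge(2/(\pi k))^{2^{k-1}}$. $\square$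

The upper bound in (d) is (c) exponentiated. Dividing the two logarithmic bounds by $2^{k-1}\log k$ gives $\log(1/L_k)\sim2^{k-1}\log k$; more precisely, under Dickson's conjecture $\log(1/L_k)=2^{k-1}(\log k+O(\log\log k))$ for large $k$. So (b) and (c) remain.

## The bound $A_n\le C_kM_n$ and comparable primes

**Step 1: a recursion for heights.** We add one prime at a time and control the inverse polynomial. Write $\Phi_{(j)}=\Phi_{p_1\cdots p_j}$, $\Phi_{(0)}=x-1$, let $A_{(j)}$ be the height of $\Phi_{(j)}$, and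
$$\Psi_{(j)}(x)=\frac{x^{p_1\cdots p_j}-1}{\Phi_{(j)}(x)} ,$$
a polynomial, with $\Psi_{(0)}=1$. Let $\|\cdot\|_1$ be the sum of the absolute values of the coefficients; it satisfies $\|fg\|_1\le\|f\|_1\|g\|_1$. From the textbook identity $\Phi_{(j)}(x)=\Phi_{(j-1)}(x^{p_j})/\Phi_{(j-1)}(x)$ we get
$$\Psi_{(j)}(x)=\Phi_{(j-1)}(x)\cdot\frac{(x^{p_j})^{p_1\cdots p_{j-1}}-1}{\Phi_{(j-1)}(x^{p_j})}=\Phi_{(j-1)}(x)\Psi_{(j-1)}(x^{p_j}).$$
Substituting $x^{p_j}$ does not change $\|\cdot\|_1$. Also $\|\Phi_{(0)}\|_1=2$, and for $j\ge1$, $\|\Phi_{(j)}\|_1\le(\varphi(p_1\cdots p_j)+1)A_{(j)}\le p_1\cdots p_jA_{(j)}$. Hence, for $k\ge2$,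
$$\|\Psi_{(k-1)}\|_1\le\prod_{j=0}^{k-2}\|\Phi_{(j)}\|_1\le2\prod_{j=1}^{k-2}p_1\cdots p_jA_{(j)} .$$

Let $m=p_1\cdots p_{k-1}$. Then $1/\Phi_m=\Psi_{(k-1)}/(x^m-1)=-\Psi_{(k-1)}(x)\sum_{r\ge0}x^{rm}$. Since $\deg\Psi_{(k-1)}=m-\varphi(m)<m$, the coefficients $f(u)$ of this power series are $m$-periodic in $u\ge0$, and over one period they are the coefficients of $-\Psi_{(k-1)}$. From $\Phi_n(x)=\Phi_m(x^{p_k})\cdot\frac1{\Phi_m(x)}$,
$$a_n(u)=\sum_ba_m(b)f(u-bp_k),$$
the sum being over $0\le b\le\varphi(m)<m$ with $bp_k\le u$. Since $p_k$ is coprime to $m$, the numbers $u-bp_k$ are distinct modulo $m$, so each residue class is used at most once and $|a_n(u)|\le A_{(k-1)}\|\Psi_{(k-1)}\|_1$. Thus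
$$A_{(k)}\le2A_{(k-1)}\prod_{j=1}^{k-2}p_1\cdots p_jA_{(j)}\quad(k\ge2),\qquad A_{(1)}=1.\tag{3}$$

**Step 2: solving the recursion.** We show by induction that $A_{(k)}\le c_kM_{p_1\cdots p_k}$ with $c_1=1$ and $c_k=2c_{k-1}\prod_{j\le k-2}c_j$. Suppose that for every $j<k$ the bound for $A_{(j)}$ has $p_i$ to the exponent $2^{j-1-i}-1$ when $i<j$, and $0$ when $i=j$. On the right of (3), for $i\le k-2$, the exponent of $p_i$ is $2^{k-2-i}-1$ from $A_{(k-1)}$, plus $1$ for each $j$ with $i\le j\le k-2$ from the products $p_1\cdots p_j$, plus $2^{j-1-i}-1$ for each $j$ with $i+1\le j\le k-2$ from $A_{(j)}$. The sum is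
$$(2^{k-2-i}-1)+1+\sum_{j=i+1}^{k-2}2^{j-1-i}=2^{k-2-i}+(2^{k-2-i}-1)=2^{k-1-i}-1 .$$
For $i\ge k-1$ the exponent is $0$. This is the exponent in $M_n$. As for constants, $c_2=2$, and for $k\ge3$ the definition of $c_{k-1}$ says $c_{k-1}=2\prod_{j\le k-2}c_j$, so $c_k=c_{k-1}^2$. Hence $c_k=2^{2^{k-2}}=C_k$ for $k\ge2$, and $A_n\le C_kM_n$.

**Step 3: comparing $M_n$ with $n^E$.** We write the ratio in terms of the gaps between consecutive primes. Put $e_i=2^{k-1-i}-1$ for $i\le k-1$ and $e_k=0$, so $\log M_n=\sum_ie_i\log p_i$. Then $\sum_ie_i=(2^{k-1}-1)-(k-1)=2^{k-1}-k=kE$. For $1\le j\le k-1$ let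
$$S_j=\sum_{i\le j}(e_i-E)=2^{k-1}(1-2^{-j})-j(1+E)=2^{k-1}\Bigl(1-2^{-j}-\frac jk\Bigr).$$
With $S_0=0$ and $S_k=\sum_{i\le k}(e_i-E)=0$, partial summation gives
$$E\log n-\log M_n=-\sum_{i=1}^k(S_i-S_{i-1})\log p_i=\sum_{j=1}^{k-1}S_j\log\frac{p_{j+1}}{p_j} .\tag{4}$$
Let $k\ge3$. The sequence $S_j$ is concave, $S_{k-1}=2^{k-1}/k-1=E>0$, and $S_1=2^{k-2}-2^{k-1}/k\ge E$: the last inequality is equivalent to $2^{k-2}+1\ge2^k/k$, which reads $3\ge8/3$ for $k=3$ and is clear for $k\ge4$. By concavity $S_j\ge\min(S_1,S_{k-1})\ge E$ for all $1\le j\le k-1$. In particular the quantity (4) is nonnegative, that is, $M_n\le n^E$, and so $L_k\le C_k$.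

**Step 4: the primes are comparable.** If $A_n\ge\epsilon n^E$, then $\epsilon n^E\le C_kM_n$, so the quantity (4) is at most $\log(C_k/\epsilon)$. It is also at least $E\log(p_k/p_1)$. This proves (b). $\square$

For later use we extract more from the small indices. Let $k\ge4$ and $1\le j\le k/2$. The formula for $S_j$ defines a concave function of real $j$, so on $[1,k/2]$ it is at least the smaller of its two end values:
$$S_j\ge2^{k-1}\min\Bigl(\frac12-\frac1k,\ \frac12-2^{-k/2}\Bigr)\ge2^{k-3} .$$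
Keeping only the terms $j<\ell$ in (4), we get
$$A_n\ge\epsilon n^E\ \Longrightarrow\ \log(p_\ell/p_1)\le2^{3-k}\log(C_k/\epsilon)\qquad(1\le\ell\le k/2).\tag{5}$$

## What an upper bound for $L_k$ has to exploit

Part (b) gives only $\log(1/L_k)\ge-\log C_k$, while (c) wants a gain of about $2^{k-1}\log k$. Where is it hidden?

In the construction all $I\in\mathcal N$ had $d_I\theta$ within about $1/N$ of an integer, where $z=e(\theta)$. Take $D\in\mathcal P$ and $\alpha=d_D\theta$. For every $i\notin D$ the set $D\cup\{i\}$ is in $\mathcal N$, so we would like $\|p_i\alpha\|$ to be about $1/p_i$, for all the distinct primes $p_i$ with $i\notin D$ at once. A single $\alpha$ cannot manage this for many primes of the same size, unless $\alpha$ itself is extremely close to an integer. That exception is harmful for another reason: the factor $D\in\mathcal P$ in the numerator is then very small.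

Three things are needed. Lemma 1 is a pointwise bound for $|\Phi_n(z)|$ that records the loss when some $\|d_I\theta\|$ with $I\in\mathcal N$ is not small, or when some $\|d_D\theta\|$ with $D\in\mathcal P$ is tiny. Lemma 2 passes to coefficients. Lemma 3 counts primes $p$ with $\|p\alpha\|$ small.

## A pointwise bound for $|\Phi_n(z)|$

Let $z=e(\theta)$ with $d_I\theta\notin\mathbb Z$ for all $I\subseteq[k]$, where $k\ge2$. Put
$$y_I=\|d_I\theta\|\in(0,\tfrac12],\qquad v_I=\log\frac1{2y_I}\ge0 .$$
For $I\ne[k]$ let $\mu(I)=\min([k]\setminus I)$ and $\kappa_I=\log p_{\mu(I)}$. For $I\in\mathcal N$ (so that $I\ne[k]$, as $[k]\in\mathcal P$) put $s_I=(\kappa_I-v_I)^+$. Think of $\kappa_I$ as the largest useful value of $v_I$, and of $s_I$ as the shortfall.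

Example: for $k=3$ the sets $\emptyset,\{1,2\},\{1,3\},\{2,3\}$ of $\mathcal N$ have $\mu=1,3,2,1$, so $\sum_{\mathcal N}\kappa_I=2\log p_1+\log p_2+\log p_3=\log(np_1)=\log(nM_n)$. In general, the number of $I\in\mathcal N$ with $\mu(I)=i$ is $2^{k-1-i}$ for $i<k$ (elements below $i$ are in, $i$ is out, those above are free up to one parity condition) and $1$ for $i=k$ (only $I=[k-1]$). These numbers are $e_i+1$, so
$$\sum_{I\in\mathcal N}\kappa_I=\log(nM_n).\tag{6}$$

**Lemma 1.** We have
$$\log|\Phi_n(z)|\le\log(nM_n)-\sum_{I\in\mathcal N}s_I-\delta+2^{k-1}\log\tfrac\pi2$$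
with some $\delta\ge0$ depending on $z$, and $\delta\ge\log p_1$ if some $D\in\mathcal P\setminus\{[k]\}$ has $y_D<1/(4p_k)$.

**Step 1: reduction to a combinatorial quantity.** We replace sines by the $v_I$. On $(0,\frac12]$ we have $4y\le2\sin\pi y\le2\pi y$, and $|z^{d_I}-1|=2\sin\pi y_I$. Since $2\pi y_I=\pi e^{-v_I}$ and $4y_I=2e^{-v_I}$, (1) gives
$$\log|\Phi_n(z)|\le\sum_{\mathcal N}v_I-\sum_{\mathcal P}v_I+2^{k-1}\log\tfrac\pi2 .$$
For $I\in\mathcal N$ we have $v_I=\min(\kappa_I,v_I)+(v_I-\kappa_I)^+=\kappa_I-s_I+(v_I-\kappa_I)^+$. Using (6), the lemma's inequality holds with $\delta=-\Delta$, where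
$$\Delta=\sum_{I\in\mathcal N}(v_I-\kappa_I)^+-\sum_{I\in\mathcal P}v_I .$$
So we must show $\Delta\le0$ and find the extra gain. If some $v_I$, $I\in\mathcal N$, is larger than $\kappa_I$, the excess must be paid for by sets in $\mathcal P$. The next two steps organize who pays for whom.

**Step 2: multiplication without wrap-around.** We isolate when $d_I\theta$ modulo $1$ is just a multiple of an earlier value. Let $\sigma_I\in(-\frac12,\frac12]$ with $\sigma_I\equiv d_I\theta\pmod1$, so $|\sigma_I|=y_I$. For each $I$ let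
$$F(I)=\{B\subseteq I:\ \sigma_I=d_{I\setminus B}\,\sigma_B\},$$
an equality of real numbers. Clearly $I\in F(I)$. Example: $k=2$, primes $3,5$, $\theta=0.32$. Then $\sigma_\emptyset=0.32$, $\sigma_{\{1\}}=-0.04$, $\sigma_{\{2\}}=-0.4$, $\sigma_{\{1,2\}}=-0.2$. Since $5\cdot(-0.04)=-0.2$, while $3\cdot(-0.4)$ and $15\cdot0.32$ are not $-0.2$, we have $F(\{1,2\})=\{\{1\},\{1,2\}\}$; the other three sets have only themselves in $F$.

Claim: $F(I)$ is closed under intersection. Let $B,B'\in F(I)$, $G=B\cap B'$ and $\sigma^*=\sigma_I/d_{I\setminus G}$. As $I\setminus G$ is the disjoint union of $I\setminus B$ and $B\setminus G$,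
$$d_{B\setminus G}\,\sigma^*=\sigma_I/d_{I\setminus B}=\sigma_B\equiv d_B\theta=d_{B\setminus G}\,d_G\theta\pmod1 .$$
So $d_{B\setminus G}(d_G\theta-\sigma^*)$ is an integer, and likewise $d_{B'\setminus G}(d_G\theta-\sigma^*)$. The sets $B\setminus G$ and $B'\setminus G$ are disjoint, so the two multipliers are coprime, and an integer combination of them equal to $1$ shows $d_G\theta-\sigma^*\in\mathbb Z$. Dividing a number of $(-\frac12,\frac12]$ by a positive integer keeps it there, so $\sigma^*\in(-\frac12,\frac12]$ and $\sigma_G=\sigma^*$. That is $G\in F(I)$.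

**Step 3: classes.** We partition all subsets of $[k]$ according to their least ancestor. By Step 2, $F(I)$ has a least element $b(I)$. Let $B\in F(I)$. If $B_1\in F(B)$, then $\sigma_I=d_{I\setminus B}d_{B\setminus B_1}\sigma_{B_1}=d_{I\setminus B_1}\sigma_{B_1}$, so $F(B)\subseteq F(I)$. Moreover $b(I)\subseteq B$, and dividing $\sigma_I=d_{I\setminus b(I)}\sigma_{b(I)}$ by $d_{I\setminus B}$ gives $\sigma_B=d_{B\setminus b(I)}\sigma_{b(I)}$, so $b(I)\in F(B)$. Hence $b(B)\subseteq b(I)$, while $b(B)\in F(B)\subseteq F(I)$ gives $b(I)\subseteq b(B)$. So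
$$B\in F(I)\ \Longrightarrow\ b(B)=b(I).$$
In particular $b(b(I))=b(I)$, and the classes $\mathcal C(B)=\{I:b(I)=B\}$, for $B$ with $b(B)=B$, partition the subsets of $[k]$. In the example the classes are $\{\emptyset\}$, $\{\{1\},\{1,2\}\}$ and $\{\{2\}\}$.

**Step 4: the contribution of one class.** We express it by a formula over all extensions of $B$. Fix $B$ with $b(B)=B$. Let $Q=[k]\setminus B$ and $V=v_B$, and for $S\subseteq Q$ put $\ell_S=\log d_S$ and $w_S=(V-\ell_S)^+$. Every member of $\mathcal C(B)$ has the form $B\cup S$. If $B\cup S\in\mathcal C(B)$, then $y_{B\cup S}=d_Sy_B$, so $v_{B\cup S}=V-\ell_S$; it is nonnegative, so it equals $w_S$. Conversely, if $\ell_S<V$, then $d_S|\sigma_B|<\frac12$; as $d_S\sigma_B\equiv d_{B\cup S}\theta$, we get $\sigma_{B\cup S}=d_S\sigma_B$, so $B\in F(B\cup S)$ and $b(B\cup S)=b(B)=B$. So if $B\cup S\notin\mathcal C(B)$, then $\ell_S\ge V$, and both $w_S$ and $(V-\ell_S-\kappa_{B\cup S})^+$ (for $B\cup S\ne[k]$) vanish. Hence the contribution of $\mathcal C(B)$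 to $\Delta$ may be summed over all $S\subseteq Q$:
$$\Delta_B=\sum_{S\subseteq Q,\ B\cup S\in\mathcal N}(V-\ell_S-\kappa_{B\cup S})^+-\sum_{S\subseteq Q,\ B\cup S\in\mathcal P}w_S .$$

**Step 5: pairing.** We show $\Delta_B\le0$. If $Q=\emptyset$, then $B=[k]\in\mathcal P$ and $\Delta_B=-V\le0$. Otherwise let $a=\min Q$ and pair each $S\subseteq Q$ with $a\notin S$ with $S\cup\{a\}$. For such $S$ we have $\mu(B\cup S)=\min(Q\setminus S)=a$.

If $B\cup S\in\mathcal N$, then $B\cup S\cup\{a\}\in\mathcal P$ and the pair contributes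
$$(V-\ell_S-\log p_a)^+-w_{S\cup\{a\}}=0 .$$
If $B\cup S\in\mathcal P$, then $B\cup S\cup\{a\}\in\mathcal N$. Since $(u-c)^+-u^+=-\min(u^+,c)$ for $c\ge0$, and $\log p_a+\kappa_{B\cup S\cup\{a\}}\ge2\log p_1$, the pair contributes
$$(V-\ell_S-\log p_a-\kappa_{B\cup S\cup\{a\}})^+-w_S\le-\min(w_S,2\log p_1)\le0 .$$
So every $\Delta_B\le0$, and $\delta=-\sum_B\Delta_B\ge0$.

In the example, $v_\emptyset=\log1.5625$, $v_{\{1\}}=\log12.5$, $v_{\{2\}}=\log1.25$ and $v_{\{1,2\}}=\log2.5$, with $\kappa_{\{1\}}=\log5$ and $\kappa_{\{2\}}=\log3$. The class of $\{1\}$ contributes $\log\frac{12.5}5-\log2.5=0$, the class of $\{2\}$ contributes $0$, and the class of $\emptyset$ contributes $-\log1.5625$.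

**Step 6: the extra gain.** We use the pairs of the second kind. Let $D\in\mathcal P\setminus\{[k]\}$ with $y_D<1/(4p_k)$, that is, $v_D>\log(2p_k)$. Let $B=b(D)$ and $D=B\cup S_0$. Then $w_{S_0}=v_D$, and $Q\ne\emptyset$ because $B\subseteq D\ne[k]$. Let $a=\min Q$.

If $a\notin S_0$, the pair of $S_0$ is of the second kind and $w_{S_0}>\log p_1$, so it contributes at most $-\log p_1$. If $a\in S_0$, choose $c\in[k]\setminus D$ and let $S=(S_0\setminus\{a\})\cup\{c\}$. Then $c\in Q$, $c\ne a$, $a\notin S$, and $|S|=|S_0|$, so $B\cup S\in\mathcal P$. Moreover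
$$w_S\ge V-\ell_{S_0}+\log p_a-\log p_c=v_D+\log p_a-\log p_c\ge\log(2p_k)+\log p_1-\log p_k\ge\log p_1 ,$$
so the pair of $S$ contributes at most $-\log p_1$. All other contributions are $\le0$. Thus $\delta\ge\log p_1$. $\square$

## From values to coefficients by averaging

If we simply drop $s_I$ and $\delta$ in Lemma 1 and use $A_n\le\max_{|z|=1}|\Phi_n(z)|$, we obtain $A_n\le nM_n(\pi/2)^{2^{k-1}}$, which is worse than (b) by a factor about $n$. The maximum is wasteful, since $\Phi_n$ cannot be this large at a typical point. We average over $n$ points and use the $s_I$ with $|I|=k-1$ and $|I|=k-3$ to save the factor $n$.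

For $t$ modulo $n$ let $z_t=-e(t/n)$ and $\theta_t=\frac12+\frac tn$, so $z_t=e(\theta_t)$. Since $d_I$ is odd, $d_I\theta_t\equiv\frac12+t/d_{[k]\setminus I}\pmod1$. With $d=d_{[k]\setminus I}$ odd this is $(d+2t)/(2d)$, an odd number over an even number, so it is never an integer and Lemma 1 applies. (At the $n$-th roots of unity themselves some factors would vanish.) Since $\deg\Phi_n<n$, orthogonality gives $a_n(m)=\frac1n\sum_t\Phi_n(z_t)z_t^{-m}$, hence
$$A_n\le\frac1n\sum_{t\bmod n}|\Phi_n(z_t)| .\tag{7}$$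
Let $y_I,v_I,s_I,\delta$ now refer to $\theta_t$, and put
$$R=\frac{p_k}{p_1},\qquad W(t)=\delta+\sum_{I\in\mathcal N,\ |I|\le k-5}s_I .$$

**Lemma 2.** For $k\ge4$: $\ A_n\le M_n\,(\pi/2)^{2^{k-1}}(8R)^k\,e^{-\min_tW(t)}$.

**Step 1: what remains to be summed.** We make explicit the $s_I$ not contained in $W$. The sets in $\mathcal N$ have sizes $k-1,k-3,k-5,\dots$. For $I=[k]\setminus\{i\}$ we have $y_I=\bigl\|\frac{p_i+2t}{2p_i}\bigr\|=\frac{x_i}{2p_i}$ with $x_i$ odd and $1\le x_i\le p_i$. As $\kappa_I=\log p_i$ and $v_I=\log(p_i/x_i)$, we get $s_I=\log x_i$. The condition $p_i+2t\equiv\pm x_i\pmod{2p_i}$ shows that each value of $x_i$ arises from at most two residues $t$ modulo $p_i$. For a triple $\{i,j,l\}$ of distinct indices and $I=[k]\setminus\{i,j,l\}$ put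
$$r_{ijl}=e^{s_I}=\max\bigl(1,\,2y_Ip_{\min\{i,j,l\}}\bigr),\qquad y_I=\Bigl\|\frac12+\frac t{p_ip_jp_l}\Bigr\| ,$$
which depends only on $t$ modulo $p_ip_jp_l$ and on the unordered triple. By (7) and Lemma 1 it suffices to prove
$$Z:=\sum_{t\bmod n}\ \prod_ix_i^{-1}\prod_{\text{triples}}r_{ijl}^{-1}\le(8R)^k .$$

**Step 2: one triple, one varying residue.** We bound a sum of $r_{ijl}^{-2}$. Fix $t$ modulo $p_j$ and modulo $p_l$. As $t$ modulo $p_i$ varies, $\frac12+t/(p_ip_jp_l)$ runs modulo $1$ over a translate of $\{u/p_i:0\le u<p_i\}$, each point once. Let $\rho\ge1$. If $r_{ijl}\le\rho$, the point lies in an arc around $0$ of length $\rho/p_{\min\{i,j,l\}}$. The points have spacing $1/p_i$, so at most $\rho p_i/p_{\min\{i,j,l\}}+1\le R\rho+1\le2R\rho$ residues have $r_{ijl}\le\rho$. Splitting according to $2^g\le r_{ijl}<2^{g+1}$,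
$$\sum_{t\bmod p_i}r_{ijl}^{-2}\le\sum_{g\ge0}4^{-g}\cdot2R\cdot2^{g+1}=8R .$$

**Step 3: fixing two indices.** We sum over all residues at once. Put $U_{jl}=x_j^{-2}x_l^{-2}\prod_{i\ne j,l}r_{ijl}^{-2}$. By the Chinese remainder theorem, summing over $t$ modulo $n$ means summing independently over the residues modulo each prime. For fixed residues modulo $p_j$ and $p_l$, the factor with index $i$ depends only on the residue modulo $p_i$, so Step 2 bounds the sum over the other $k-2$ residues by $(8R)^{k-2}$. Also $\sum_{t\bmod p_j}x_j^{-2}\le2\sum_{x\text{ odd}}x^{-2}=\pi^2/4$ (sum over positive odd $x$). Hence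
$$\sum_tU_{jl}\le(\pi^2/4)^2(8R)^{k-2}\le(8R)^k .$$

**Step 4: Cauchy–Schwarz.** We combine two choices of $\{j,l\}$ to recover first powers. The triples $\{1,2,i\}$ ($i\ne1,2$) and $\{3,4,i'\}$ ($i'\ne3,4$) are all distinct, since a triple cannot contain $1,2,3,4$. All $x_i$ and $r_{ijl}$ are at least $1$, so discarding the other factors,
$$\prod_ix_i^{-1}\prod_{\text{triples}}r_{ijl}^{-1}\le U_{12}^{1/2}U_{34}^{1/2},\qquad Z\le\Bigl(\sum_tU_{12}\Bigr)^{1/2}\Bigl(\sum_tU_{34}\Bigr)^{1/2}\le(8R)^k .\qquad\square$$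

## Primes $p$ with $p\alpha$ close to an integer

**Lemma 3.** Let $T\ge1$, $X\ge1$ and let $\alpha$ be real with $\|\alpha\|>T/X^2$. Then at most $27T$ primes $p\in[X,2X)$ satisfy $\|p\alpha\|\le T/X$.

Both hypotheses matter. With $\alpha=0$ every prime qualifies, so $\alpha$ must stay away from the integers. With $\alpha=\frac12$ every even integer satisfies $\|m\alpha\|=0$, about $X/2$ of them in $[X,2X)$, so the bound would fail for integers in place of primes.

**Step 1: rational approximation.** We classify $\alpha$ by its denominator. Dirichlet's approximation theorem gives coprime integers $a,q$ with $1\le q\le4X$ and $|\alpha-a/q|\le\frac1{4Xq}$.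

**Step 2: $q=1$.** This case uses the hypothesis on $\alpha$. Here $\|\alpha\|\le\frac1{4X}$. For $p<2X$ we have $p\|\alpha\|<\frac12$, so $\|p\alpha\|=p\|\alpha\|\ge X\|\alpha\|>T/X$. There are no solutions.

**Step 3: $2\le q\le X/(2T)$.** This case uses primality. Here $q<X\le p$, so the prime $p$ is coprime to $q$, and $\|pa/q\|\ge1/q$. On the other hand $p|\alpha-a/q|<2X\cdot\frac1{4Xq}=\frac1{2q}$. So $\|p\alpha\|>\frac1{2q}\ge T/X$, and there are no solutions.

**Step 4: $q\ge2$ and $q>X/(2T)$.** Here we count integers. The interval $[X,2X)$ contains at most $X+1$ integers, so it is covered by at most $(X+1)/q+1\le X/q+2$ blocks $m_0+j$, $0\le j<q$. In a block, $|j(\alpha-a/q)|\le\frac1{4X}$, so $\|(m_0+j)\alpha\|\le T/X$ forces $ja/q$ to lie within $\frac TX+\frac1{4X}\le\frac{5T}{4X}$ of $-m_0\alpha$ modulo $1$. As $j$ runs over $0\le j<q$, the points $ja/q$ run over the multiples of $1/q$ modulo $1$, once each; so at most $\frac{5Tq}{2X}+1$ values of $j$ are allowed. The total number of solutions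 is at most
$$\Bigl(\frac Xq+2\Bigr)\Bigl(\frac{5Tq}{2X}+1\Bigr)=\frac{5T}2+\frac Xq+\frac{5Tq}X+2\le2.5T+2T+20T+2T<27T ,$$
using $X/q<2T$, $q\le4X$ and $T\ge1$. $\square$

## The upper bound $\log(1/L_k)\ge2^{k-1}(\log k-\log\log k-C)$

Implied constants in this section are absolute.

**Step 1: reductions and the choice of $n$.** We fix the setting and make all primes comparable. It suffices to treat $k\ge k_0$ for a large absolute $k_0$: since $L_k\le C_k<\infty$, the finitely many smaller $k$ are absorbed by enlarging $C$. We may also assume $L_k>k^{-2^{k-1}}$, for otherwise $\log(1/L_k)\ge2^{k-1}\log k$ and we are done.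

Let $\epsilon=L_k/2$, which is positive and less than $L_k$. Let $n\to\infty$ through integers of order $k$ with $A_n\ge\epsilon n^E$. Then
$$\log(C_k/\epsilon)\le2^{k-1}\log k+O(2^k).$$
Since $E\ge2^{k-2}/k$ for $k\ge4$, part (b) gives $\log R\ll k\log k$. So $(8R)^k=e^{O(k^2\log k)}=e^{O(2^k)}$. Moreover, $n\le(Rp_1)^k$ with $R$ bounded in terms of $k$, so $p_1\to\infty$ with $k$ fixed. Put
$$K=\lceil2\log_2k\rceil\le k/2 .$$
By (5) with $\ell=K$, $\log(p_K/p_1)\ll\log k$. The first $K$ primes are thus much closer together than the bound for $R$ says.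

**Step 2: the quantity to bound from below.** We turn the goal into an inequality for each $t$. Let
$$G(t)=W(t)+E\log n-\log M_n .$$
Lemma 2 gives $A_n/n^E\le\exp(-\min_tG(t)+O(2^k))$. So it suffices to prove, for $p_1$ large in terms of $k$ and for all $t$,
$$G(t)\ge2^{k-1}(\log k-\log\log k)-O(2^k).\tag{8}$$
Indeed, then $L_k/2\le A_n/n^E\le\exp\bigl(-2^{k-1}(\log k-\log\log k-O(1))\bigr)$ for suitable $n$, and (c) follows. Note that so far we know only $G(t)\ge0$: both $W(t)$ and (4) are nonnegative. The information about the individual $s_I$ has to come in.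

**Step 3: excluding tiny numerators.** We arrange the hypothesis of Lemma 3. Fix $t$. If some $D\in\mathcal P\setminus\{[k]\}$ has $y_D<1/(4p_k)$, then $G(t)\ge\delta\ge\log p_1$ by Lemma 1, and (8) holds for $p_1$ large in terms of $k$. So from now on assume
$$y_D\ge\frac1{4p_k}\qquad\text{for all }D\in\mathcal P\setminus\{[k]\}.\tag{9}$$

**Step 4: writing $G(t)$ as a sum over typical $I$.** We distribute $E\log n-\log M_n$ over $\mathcal N$ and discard atypical sets. Let $\bar\ell=\frac1k\sum_i\log p_i=\frac1k\log n$. Since $(E+1)\log n=2^{k-1}\bar\ell$, (6) gives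
$$E\log n-\log M_n=(E+1)\log n-\log(nM_n)=\sum_{I\in\mathcal N}(\bar\ell-\kappa_I),\qquad|\bar\ell-\kappa_I|\le\log R .$$
Let
$$\mathcal N''=\{I\in\mathcal N:\ k/4\le|I|\le k-5,\ \mu(I)\le K\}.$$
Hoeffding's inequality for $k$ fair coin tosses says that at most $2^ke^{-2k(1/4)^2}=2^ke^{-k/8}$ subsets have fewer than $k/4$ elements. The sets of $\mathcal N$ with more than $k-5$ elements have size $k-1$ or $k-3$; there are at most $k+k^3$ of them. If $\mu(I)>K$, then $I\supseteq[K]$; there are at most $2^{k-K}\le2^k/k^2$ such sets. Altogether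
$$|\mathcal N\setminus\mathcal N''|\le2^ke^{-k/8}+k+k^3+2^{k-K}\ll2^k/k^2,\qquad|\mathcal N\setminus\mathcal N''|\log R=O(2^k).\tag{10}$$
All $s_I$ with $I\in\mathcal N''$ occur in $W(t)$, the other terms of $W(t)$ are nonnegative, and $\kappa_I-s_I=\min(\kappa_I,v_I)$. Hence
$$G(t)\ge\sum_{I\in\mathcal N''}\bigl(\bar\ell-\min(\kappa_I,v_I)\bigr)-O(2^k).$$

**Step 5: averaging over the last prime.** We replace $\bar\ell$ by an average over $i\in I$, so that each term concerns one pair $(D,i)$ with $I=D\cup\{i\}$. For $I\ne\emptyset$ let $f_I=\frac1{|I|}\sum_{i\in I}\log p_i-\bar\ell$. Over all $I$ of a given positive size the $f_I$ sum to $0$, because each index occurs equally often. As $\mathcal N$ is a union of such size classes (and possibly $\{\emptyset\}$), $\sum_{\emptyset\ne I\in\mathcal N}f_I=0$. Since $|f_I|\le\log R$, (10) gives $\sum_{I\in\mathcal N''}f_I=O(2^k)$. We may therefore add $f_I$ to each term: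
$$G(t)\ge\sum_{I\in\mathcal N''}\frac1{|I|}\sum_{i\in I}\bigl(\log p_i-\min(\kappa_I,v_I)\bigr)-O(2^k).$$
Write $I=D\cup\{i\}$ with $i\notin D$; then $D\in\mathcal P$. Since $-\kappa_I=-\log p_{\mu(I)}$ and $-v_I=\log(2y_I)$, the inner bracket is $\log\tau_{D,i}$ with
$$\tau_{D,i}=\max\Bigl(\frac{p_i}{p_{\mu(D\cup\{i\})}},\ 2p_iy_{D\cup\{i\}}\Bigr).$$
With $\mathcal J_D=\{i\notin D:D\cup\{i\}\in\mathcal N''\}$ we obtain
$$G(t)\ge\sum_{D\in\mathcal P}\frac1{|D|+1}\sum_{i\in\mathcal J_D}\log\tau_{D,i}-O(2^k).\tag{11}$$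

**Step 6: few indices have small $\tau_{D,i}$.** This is where distinct primes compete for the same $\alpha$. Fix $D$ with $\mathcal J_D\ne\emptyset$, so $D\ne[k]$, and let $\alpha=d_D\theta_t$. Let $T_0=k/\log k$ and $1\le T\le T_0$, and put $\nu(T)=\#\{i\in\mathcal J_D:\tau_{D,i}\le T\}$. At most $K$ of these indices are $\le K$. Let $i>K$ be counted. Since $\mu(D\cup\{i\})\le K$, the first part of the maximum gives $p_K<p_i\le Tp_{\mu(D\cup\{i\})}\le Tp_K$. The second part gives $\|p_i\alpha\|=y_{D\cup\{i\}}\le T/(2p_i)$. So $p_i$ lies in a block $[X,2X)$ with $X=2^gp_K$ and $0\le g\le\log_2T$, and $\|p_i\alpha\|\le T/X$. By (9),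
$$\|\alpha\|=y_D\ge\frac1{4p_k}=\frac1{4Rp_1}>\frac k{p_1^2}\ge\frac T{X^2}$$
as soon as $p_1>4Rk$, which holds for $p_1$ large in terms of $k$. Lemma 3 applies to each of the at most $1+\log_2T$ blocks, and
$$\nu(T)\le K+27T(1+\log_2T).\tag{12}$$

**Step 7: summing the logarithms.** We convert (12) into a lower bound for the inner sum of (11). For $i\in\mathcal J_D$ we have $\tau_{D,i}\ge p_i/p_{\mu(D\cup\{i\})}\ge p_1/p_K>0$. Write $\log^+(T_0/\tau)=\int_0^{T_0}\mathbf 1_{\tau\le T}\,\frac{dT}T$ and split the integral at $T=1$. The part below $1$ is $\log^+(1/\tau)$, which vanishes unless $\tau\le1$ and is at most $\log(p_K/p_1)$. Hence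
$$\sum_{i\in\mathcal J_D}\log^+\frac{T_0}{\tau_{D,i}}\le\int_1^{T_0}\nu(T)\frac{dT}T+\nu(1)\log\frac{p_K}{p_1}\le K\log T_0+27T_0(1+\log_2T_0)+O(\log^2k)=O(k).$$
Here we used $\nu(1)\le K+27=O(\log k)$, $\log(p_K/p_1)=O(\log k)$, and $T_0\log_2T_0\le\frac k{\log k}\log_2k=O(k)$; the last estimate is why $T_0$ is $k/\log k$. Since $\log\tau\ge\log T_0-\log^+(T_0/\tau)$,
$$\sum_{i\in\mathcal J_D}\log\tau_{D,i}\ge|\mathcal J_D|\log T_0-O(k).$$

**Step 8: conclusion.** We insert this in (11). If $\mathcal J_D\ne\emptyset$, then $|D|+1\ge k/4$, because $D\cup\{i\}\in\mathcal N''$ for some $i$. So the error $O(k)$ costs $O(1)$ per $D$, that is, $O(2^k)$ in total. Recombining the pairs $(D,i)$ into sets $I$,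
$$G(t)\ge\log T_0\sum_{I\in\mathcal N''}\sum_{i\in I}\frac1{|I|}-O(2^k)=|\mathcal N''|\log T_0-O(2^k).$$
By (10), $|\mathcal N''|=2^{k-1}-O(2^k/k^2)$, and $\log T_0=\log k-\log\log k$, so $G(t)\ge2^{k-1}(\log k-\log\log k)-O(2^k)$. This is (8), which proves (c), and with it the upper bound in (d). $\square$
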